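\title{An essentially free algebraic action with completely positive entropy that is not Bernoulli}

\begin{abstract}
For algebraic actions of $\mathbb{Z}^d$, completely positive entropy is equivalent to Bernoullicity. We show that for algebraic actions of countably infinite amenable groups, essential freeness together with completely positive entropy does not imply Bernoullicity. For every countable amenable group $\Gamma$ with an infinite elementary abelian $p$-subgroup, for instance $\Gamma=\bigoplus_{\mathbb{N}}\mathbb{Z}/2$, we construct a closed shift-invariant subgroup of $\mathbb{F}_p^{\Gamma}$ on which the shift is essentially free, has completely positive entropy and a dense subgroup of finitely supported points, and is not a factor of any Bernoulli shift. Its points are affine in a hierarchical sense: on each member of a chain of finite subgroups they carry a slope that cannot change unless a fixed proportion of the coordinates changes, and this contradicts concentration of measure.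
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a countably infinite amenable group with identity $e$. An \emph{algebraic action} of $\Gamma$ is an action $\Gamma\curvearrowright X$ on a compact metrizable abelian group by continuous automorphisms. By Pontryagin duality these actions correspond one-to-one to countable left modules over the integral group ring $\mathbb{Z}\Gamma$. An automorphism of $X$ preserves the normalized Haar measure $\mu_X$, so an algebraic action is also a probability-measure-preserving action $\Gamma\curvearrowright(X,\mu_X)$, and one may ask what it looks like up to measure conjugacy.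

A probability-measure-preserving action $\Gamma\curvearrowright(X,\mu)$ is
\begin{itemize}
\item \emph{essentially free} if $\mu$-almost every point $x$ has trivial stabilizer $\{s\in\Gamma: sx=x\}$;
\item of \emph{completely positive entropy} (CPE) if every nontrivial factor has positive entropy (factors and entropy are recalled in Section~\ref{sec:bernoulli});
\item \emph{Bernoulli} if it is measure-conjugate to a Bernoulli shift $\Gamma\curvearrowright(Y^\Gamma,\nu^\Gamma)$, $(sy)(g)=y(s^{-1}g)$, where $(Y,\nu)$ is a standard probability space and $\nu$ is not concentrated on a single point.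
\end{itemize}
CPE says that every nontrivial observation, repeated along an orbit, yields information at a positive rate. Bernoullicity says that the system is, after a measurable change of coordinates, a field of independent and identically distributed random variables. The full shift $\mathbb{F}_p^\Gamma$ is an algebraic action that is Bernoulli as it stands, because its Haar measure is the product of the uniform measures. A closed shift-invariant subgroup of $\mathbb{F}_p^\Gamma$ is cut out by linear relations between the coordinates, and the question is whether a measurable recoding can undo them.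

A Bernoulli action is essentially free and has CPE. This is standard, and we include the short proof as Proposition~\ref{prop:easy}. For algebraic actions of $\mathbb{Z}$, ergodicity, CPE and Bernoullicity are all equivalent (Lind; Miles--Thomas), and for algebraic actions of $\mathbb{Z}^d$, CPE and Bernoullicity are equivalent (Rudolph--Schmidt). For other groups CPE alone cannot suffice. Let $\Gamma=\mathbb{Z}\times\mathbb{Z}/2$ act on $\mathbb{F}_2^{\mathbb{Z}}$ through the shift, with $\mathbb{Z}/2$ acting trivially. The entropy of a partition is half its entropy for the $\mathbb{Z}$-shift, so the action has CPE, but it is not essentially free and hence not Bernoulli. With this obstruction excluded, the cases of $\mathbb{Z}$ and $\mathbb{Z}^d$ suggest that nothing else stands in the way. Li and Liu \cite{LiLiu} write of countably infinite amenable groups that ``it is unknown whether essentially free CPE and Bernoullicity are equivalent for algebraic actions of such groups''. Precisely: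

\begin{quote}
\textbf{Question.} Is it true that for every countably infinite amenable group $\Gamma$ and every algebraic action of $\Gamma$ on a nontrivial compact metrizable abelian group $X$, the action $\Gamma\curvearrowright(X,\mu_X)$ is essentially free with CPE if and only if it is Bernoulli?
\end{quote}

The answer is no. Recall that an abelian group is \emph{elementary abelian} for the prime $p$ if $pu=0$ for all its elements $u$, that is, if it is an $\mathbb{F}_p$-vector space, and that a point $x$ of an algebraic action is \emph{homoclinic} if $sx\to0$ as $s$ leaves the finite subsets of $\Gamma$.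

\begin{theorem}\label{thm:main}
Let $p$ be a prime and let $\Gamma$ be a countable amenable group containing an infinite elementary abelian $p$-subgroup $\Lambda$, for example $\Gamma=\Lambda=\bigoplus_{\mathbb{N}}\mathbb{Z}/2$. There is a closed subgroup $X_\Gamma\le\mathbb{F}_p^{\Gamma}$, invariant under the left shift $(sx)(g)=x(s^{-1}g)$, such that the algebraic action $\Gamma\curvearrowright X_\Gamma$, whose dual is a cyclic module and a quotient of $\mathbb{F}_p\Gamma$,
\begin{enumerate}
\item[(1)] is essentially free,
\item[(2)] has CPE,
\item[(3)] has a dense subgroup of finitely supported, hence homoclinic, points,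
\item[(4)] is not Bernoulli, and is not even a measurable factor of any Bernoulli shift over $\Gamma$.
\end{enumerate}
\end{theorem}

Two clauses of the theorem hold for every closed shift-invariant subgroup $X\le\mathbb{F}_p^\Gamma$. The dual of $\mathbb{F}_p^\Gamma$ is $\mathbb{F}_p\Gamma$ under the pairing $\langle x,h\rangle=\exp(2\pi i\sum_g h_gx(g)/p)$, the shift corresponds to left multiplication, and the dual of $X$ is the quotient of $\mathbb{F}_p\Gamma$ by the left ideal that annihilates $X$; it is generated by the class of $e$. If $x$ has finite support, then for each $g$ we have $x(s^{-1}g)=0$ for all but finitely many $s$, so $x$ is homoclinic. Thus the examples are group subshifts over a finite alphabet, and density of the homoclinic group together with essentially free CPE does not imply Bernoullicity for algebraic actions of general amenable groups.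

The proof exploits a difference in uniformity between two consequences of independence, both derived in Section~\ref{sec:bernoulli}. CPE follows as soon as each observable has independent translates along a set of positive density, and the density may depend on the observable. A factor of a Bernoulli shift satisfies a condition that is uniform over all large windows $F\subset\Gamma$: a function of the pattern $x|_F$ that is Lipschitz for the normalized Hamming distance is nearly constant. We construct $X_\Gamma$ so that on arbitrarily large windows its patterns contain a subgroup of index $p$ at distance at least $1/8$ from all other patterns, while every pattern still extends to a finitely supported point. Section~\ref{sec:small} finds the construction in the smallest case, Section~\ref{sec:construction} carries it out, Section~\ref{sec:proof} proves the theorem, and Section~\ref{sec:scope} discusses the hypotheses.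

\section{Independence and concentration}\label{sec:bernoulli}

\subsection{Entropy and a criterion for CPE}

Let $\Gamma\curvearrowright(X,\mu)$ be a probability-measure-preserving action. A \emph{factor} is an action $\Gamma\curvearrowright(X',\mu')$ on a standard probability space together with a measurable map $\pi:X\to X'$ such that $\pi_*\mu=\mu'$ and, for each $s$, $\pi(sx)=s\pi(x)$ almost everywhere. It is \emph{nontrivial} if $\mu'$ is not a point mass.

For finite measurable partitions $P,Q$ of $X$ let $P\vee Q$ be the common refinement, $H(P)=-\sum_{B\in P}\mu(B)\log\mu(B)$ and $H(Q\,|\,P)=H(P\vee Q)-H(P)$. A function $a$ with finitely many values is identified with the partition into its level sets; the function $a\circ s:x\mapsto a(sx)$ then corresponds to the partition $s^{-1}a$. We use the following textbook facts: $H$ does not decrease under refinement; $H(Q\,|\,P)\le H(Q)$, with equality if and only if $P$ and $Q$ are independent; $H(Q\vee Q'\,|\,P)\le H(Q\,|\,P)+H(Q'\,|\,P)$; $H(Q\,|\,P\vee P')\le H(Q\,|\,P)$; and $H$ is additive over independent partitions. For finite $F\subset\Gamma$ put $P^F=\bigvee_{s\in F}s^{-1}P$. Since $\Gamma$ is amenable it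 has a F{\o}lner sequence, that is, nonempty finite sets $\Phi_j$ with $|s\Phi_j\,\triangle\,\Phi_j|/|\Phi_j|\to0$ for every $s$. The limit $h(P)=\lim_jH(P^{\Phi_j})/|\Phi_j|$ exists and does not depend on the sequence, and the (Kolmogorov--Sinai, Ornstein--Weiss) entropy of the action is the supremum of $h(P)$ over finite partitions $P$.

A nontrivial factor has a set $B'$ with $0<\mu'(B')<1$, and the partition $\{B',X'\setminus B'\}$ has the same $h$ as its preimage under $\pi$. So an action has CPE as soon as $h(\{B,X\setminus B\})>0$ for every $B\subset X$ with $0<\mu(B)<1$. The difficulty is that $B$ is arbitrary and nothing is known about its translates. The next lemma transfers the problem to a family of observables whose translates we control: $B$ carries some information about one of them, and the translates of $B$ carry the same amount about each of many independent translates.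

\begin{lemma}\label{lem:cpe}
Let $\Gamma\curvearrowright(X,\mu)$ be a probability-measure-preserving action and let $\mathcal{A}$ be a family of measurable functions on $X$, each with finitely many values. Assume:
\begin{enumerate}
\item[(i)] every measurable set that is independent of each $a\in\mathcal{A}$ has measure $0$ or $1$;
\item[(ii)] for each $a\in\mathcal{A}$ there is a finite nonempty $A\subset\Gamma$ such that the functions $a\circ s$, $s\in S$, are independent whenever $S\subset\Gamma$ is finite and the sets $s^{-1}A$, $s\in S$, are pairwise disjoint.
\end{enumerate}
Then the action has CPE.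
\end{lemma}

\begin{proof}
Let $0<\mu(B)<1$ and $P=\{B,X\setminus B\}$. By (i) there is $a\in\mathcal{A}$ with $\iota=H(a)-H(a\,|\,P)>0$. Take $A$ as in (ii) and put $D=AA^{-1}$, so that $e\in D=D^{-1}$. Note that $s^{-1}A\cap t^{-1}A\neq\emptyset$ if and only if $ts^{-1}\in D$.

Let $F\subset\Gamma$ be finite and let $S\subset F$ be maximal among the subsets with $ts^{-1}\notin D$ for all distinct $s,t\in S$. If $t\in F\setminus S$, then by maximality and symmetry of $D$ there is $s\in S$ with $ts^{-1}\in D$. Hence $F\subset DS$ and $|S|\ge|F|/|D|$. Let $a_S=\bigvee_{s\in S}a\circ s$. By (ii), $H(a_S)=\sum_{s\in S}H(a\circ s)$. From $H(a_S)\le H(a_S\vee P^S)=H(P^S)+H(a_S\,|\,P^S)$ we get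
\[
H(P^F)\ge H(P^S)\ge H(a_S)-H(a_S\,|\,P^S)\ge\sum_{s\in S}\bigl(H(a\circ s)-H(a\circ s\,|\,s^{-1}P)\bigr)=|S|\,\iota,
\]
where the last step is the invariance of $\mu$. So $H(P^F)\ge\iota|F|/|D|$ for every finite $F$, and $h(P)\ge\iota/|D|>0$.
\end{proof}

\begin{proposition}\label{prop:easy}
A Bernoulli action of $\Gamma$ is essentially free and has CPE.
\end{proposition}

\begin{proof}
Both properties are invariant under measure conjugacy, so consider $(Y^\Gamma,\nu^\Gamma)$. Choose $Y_0\subset Y$ with $0<\theta=\nu(Y_0)<1$. Given $s\neq e$, choose $g_1,g_2,\dots$ such that the elements $g_j$ and $s^{-1}g_j$ are all distinct; each choice has to avoid only finitely many elements. If $sy=y$ then $y(s^{-1}g_j)=y(g_j)$ for all $j$. These events are independent and each has probability at most $1-2\theta(1-\theta)<1$, so the fixed points of $s$ form a null set. As $\Gamma$ is countable, the action is essentially free.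

For CPE let $\mathcal{A}$ consist of the indicators of measurable sets that depend on finitely many coordinates. These sets form an algebra that generates the $\sigma$-algebra, so they approximate any $B$ in measure; a set $B$ independent of all of them is independent of itself, which gives (i). If $a$ depends on $y|_A$, then $a\circ s$ depends on $y|_{s^{-1}A}$, which gives (ii).
\end{proof}

In a group shift the coordinates are not independent, but linear observables are independent as soon as they can be prescribed separately, and finitely supported points prescribe them separately. We use three facts about a compact abelian group $X$: a continuous surjective homomorphism carries Haar measure to Haar measure; the characters form an orthonormal basis of $L^2(\mu_X)$; and a closed subgroup of infinite index is null, because its cosets are disjoint and have equal measure.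

\begin{proposition}\label{prop:groupcpe}
Let $X\le\mathbb{F}_p^\Gamma$ be a closed shift-invariant subgroup in which the finitely supported points are dense. Then $\Gamma\curvearrowright(X,\mu_X)$ has CPE.
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:cpe} to the family $\mathcal{A}$ of nonzero continuous homomorphisms $a:X\to\mathbb{F}_p$.

(i) Since $px=0$ for $x\in X$, characters take values in the $p$-th roots of unity, so the nontrivial characters are the functions $e^{2\pi ia/p}$ with $a\in\mathcal{A}$. If $B$ is independent of every $a\in\mathcal{A}$, then $\int1_B\,e^{2\pi ia/p}\,d\mu_X=\mu_X(B)\int e^{2\pi ia/p}\,d\mu_X=0$ for all $a\in\mathcal{A}$. So $1_B$ is almost everywhere constant.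

(ii) Let $a\in\mathcal{A}$. Its kernel is an open neighborhood of $0$, so there is a finite $E\subset\Gamma$ such that $a(x)=0$ whenever $x\in X$ vanishes on $E$. The set where $a\neq0$ is open and nonempty, so it contains a finitely supported point $x_0$. Let $A$ be the union of $E$ and the support of $x_0$, and let $S$ be finite with the sets $s^{-1}A$ pairwise disjoint. For $s,t\in S$ evaluate $a\circ t$ at the point $s^{-1}x_0\in X$. If $t=s$ we get $a(x_0)\ne0$. If $t\neq s$, then $ts^{-1}x_0$ is supported in $ts^{-1}A$, which is disjoint from $A\supset E$, and we get $0$. Hence the image of the homomorphism $x\mapsto(a(tx))_{t\in S}$ contains a nonzero multiple of each basis vector of $\mathbb{F}_p^S$. The map is therefore onto, it carries $\mu_X$ to the uniform measure on $\mathbb{F}_p^S$, and the functions $a\circ t$, $t\in S$, are independent.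
\end{proof}

\subsection{Concentration for factors of Bernoulli shifts}

To show that an action is not Bernoulli we need a property that survives an arbitrary measurable recoding. A measurable code is close to a code with finite window, and under such a code each input variable influences a bounded number of output coordinates. The following variance bound turns this into concentration.

\begin{lemma}\label{lem:variance}
Let $y_1,\dots,y_r$ be independent random variables and let $U=\psi(y_1,\dots,y_r)$ be a bounded real random variable such that changing one argument of $\psi$ changes its value by at most $b$. Then $\operatorname{Var}U\le rb^2$.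
\end{lemma}

\begin{proof}
Let $U_j=\mathbb{E}[U\,|\,y_1,\dots,y_j]$, so $U_0=\mathbb{E}U$ and $U_r=U$. Let $(y_i')$ be an independent copy of $(y_i)$. By independence, $U_j-U_{j-1}$ is the average over $(y'_i)$ of
\[
\psi(y_1,\dots,y_{j-1},y_j,y'_{j+1},\dots,y_r')-\psi(y_1,\dots,y_{j-1},y'_j,y'_{j+1},\dots,y_r'),
\]
so $|U_j-U_{j-1}|\le b$. The martingale differences $U_j-U_{j-1}$ are orthogonal in $L^2$, so $\operatorname{Var}U=\sum_j\mathbb{E}(U_j-U_{j-1})^2\le rb^2$.
\end{proof}

For a finite alphabet $\Sigma$ and a finite nonempty set $F$, the \emph{normalized Hamming distance} on $\Sigma^F$ is $d_F(z,z')=|\{u\in F:z(u)\neq z'(u)\}|/|F|$.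

\begin{proposition}\label{prop:conc}
Let $\Sigma$ be a finite set and let $\mu$ be a shift-invariant Borel probability measure on $\Sigma^\Gamma$ such that $\Gamma\curvearrowright(\Sigma^\Gamma,\mu)$ is a factor of a Bernoulli shift $(Y^\Gamma,\nu^\Gamma)$. For every $\delta>0$ there is $M$ such that
\[
\operatorname{Var}_\mu\phi(x|_F)\le\delta
\]
for every finite $F\subset\Gamma$ with $|F|\ge M$ and every $\phi:\Sigma^F\to\mathbb{R}$ that is $1$-Lipschitz for $d_F$.
\end{proposition}

\begin{proof}
Let $\pi:Y^\Gamma\to\Sigma^\Gamma$ be the factor map, write $\mathbb{P}=\nu^\Gamma$, and put $f(y)=\pi(y)(e)$. For each $s$, almost surely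
\[
\pi(y)(s)=\bigl(s^{-1}\pi(y)\bigr)(e)=\pi(s^{-1}y)(e)=f(s^{-1}y),\qquad\text{where }(s^{-1}y)(g)=y(sg).
\]
Let $\varepsilon>0$. For each $\sigma\in\Sigma$ approximate $f^{-1}(\sigma)$ by a set $B_\sigma$ that depends on finitely many coordinates, with $\sum_\sigma\mathbb{P}(B_\sigma\,\triangle\, f^{-1}(\sigma))<\varepsilon$. Let $f'(y)=\sigma$ if $y$ lies in $B_\sigma$ and in no other $B_{\sigma'}$, and let $f'(y)$ be a fixed letter otherwise. Then $\mathbb{P}(f\neq f')<\varepsilon$, and $f'$ depends only on $y|_E$ for some finite nonempty $E\subset\Gamma$.

Fix $F$ and $\phi$. Put $z(y)=\pi(y)|_F$ and $\xi(y)=(f'(s^{-1}y))_{s\in F}$, and let $U=\phi(z)$ and $U'=\phi(\xi)$. By invariance of $\mathbb{P}$ we have $\mathbb{E}\,d_F(z,\xi)=\mathbb{P}(f\ne f')<\varepsilon$. Since $|U-U'|\le d_F(z,\xi)\le1$, it follows that $\mathbb{E}(U-U')^2<\varepsilon$.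

The coordinate $\xi(y)(s)$ depends only on $y|_{sE}$. So $U'$ is a function of the independent variables $y(g)$, $g\in FE$, of which there are at most $|F||E|$. Changing $y(g)$ can change $\xi(y)(s)$ only if $s\in gE^{-1}$, so it changes $U'$ by at most $|E|/|F|$. Lemma~\ref{lem:variance} gives $\operatorname{Var}U'\le|E|^3/|F|$. The standard deviation is a seminorm bounded by the $L^2$ norm, so
\[
\sqrt{\operatorname{Var}U}\le\sqrt{\operatorname{Var}U'}+\|U-U'\|_2\le\sqrt{|E|^3/|F|}+\sqrt{\varepsilon}.
\]
Take $\varepsilon=\delta/4$ and then $M=4|E|^3/\delta$.
\end{proof}

The task is now the following: find a group shift with dense finitely supported points whose patterns on large windows split into pieces of fixed measure at a fixed distance from each other. The distance to one piece is then a $1$-Lipschitz function with variance bounded below.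

\section{From affine functions to slopes of slopes}\label{sec:small}

For a word $z\in\mathbb{F}_p^F$ let $\operatorname{wt}(z)$ be the number of its nonzero coordinates, so that $d_F(z,z')=\operatorname{wt}(z-z')/|F|$. In this section $\Gamma=\Lambda$ is written additively.

\subsection{Two attempts that fail}

Let $X$ be the group of affine functions $x(u)=\alpha+\lambda(u)$ on $\Lambda$, with $\alpha\in\mathbb{F}_p$ and $\lambda:\Lambda\to\mathbb{F}_p$ linear. Fix $u_0\ne0$ and a finite subgroup $F\ni u_0$. If two points of $X$ have different values of $\lambda(u_0)$, their difference is a nonconstant affine function on $F$. It takes each value equally often, so its weight is $(1-1/p)|F|$. The patterns on $F$ thus split into $p$ pieces of measure $1/p$ at mutual distance $1-1/p$, and concentration fails as desired. But the slope $\lambda$ is unchanged by every translation, so $x\mapsto\lambda(u_0)$ is a factor map onto $\mathbb{F}_p$ with the trivial action, and CPE fails as well. The slope is too rigid.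

At the other extreme, fix a finite subgroup $F_1$ and require only that $x$ be affine on each coset of $F_1$. Now the finitely supported points are dense. But the Haar measure is a product over the cosets, and for a finite subgroup $F\supset F_1$ Lemma~\ref{lem:variance}, with $r=|F|/|F_1|$ and $b=|F_1|/|F|$, bounds the variance of a $1$-Lipschitz function of $x|_F$ by $|F_1|/|F|$. No rigidity is left at large scales.

The way between the two is to let the slope vary from coset to coset, but to require that it vary affinely inside a larger finite subgroup $F_2$. This produces a second slope, constant under translation by $F_2$, on which we impose the same rule inside $F_3$, and so on.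

\subsection{The first two levels for $p=2$}

Let $F_1=\mathbb{F}_4=\{0,1,\omega,\omega^2\}$ under addition, with $\omega^2=\omega+1$. The trace $T_0(t)=t+t^2$ takes the values $0,0,1,1$ at $0,1,\omega,\omega^2$. The affine functions $F_1\to\mathbb{F}_2$ are $u\mapsto\alpha+T_0(\lambda u)$ with $\alpha\in\mathbb{F}_2$ and slope $\lambda\in\mathbb{F}_4$. Listing the values at $0,1,\omega,\omega^2$, we obtain the code $C_1$:
\[
\begin{array}{c|cccc}
\lambda&0&1&\omega&\omega^2\\\hline
\alpha=0&0000&0011&0110&0101\\
\alpha=1&1111&1100&1001&1010
\end{array}
\]
A word with nonzero slope has weight $2=\frac12|F_1|$.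

Let $F_2=F_1\oplus V_1$, where $V_1$ is a two-dimensional vector space over $\mathbb{F}_4$. Then $F_2$ consists of $16$ blocks $F_1+v$ of $4$ coordinates. Let $C_2$ be the set of words that lie in $C_1$ on each block and whose slope on the block $F_1+v$ is $\alpha+\beta(v)$, for some $\alpha\in\mathbb{F}_4$ and some $\mathbb{F}_4$-linear $\beta:V_1\to\mathbb{F}_4$. The second slope is $\beta$. The constant terms on the $16$ blocks are free, there are $4$ choices of $\alpha$ and $16$ of $\beta$, so $|C_2|=2^{16}\cdot4\cdot16=2^{22}$. Three features are visible.

\emph{Rigidity.} If $\beta\neq0$, then $\beta$ is onto $\mathbb{F}_4$, so $\alpha+\beta(v)$ vanishes for exactly $4$ of the $16$ blocks. The other $12$ blocks have weight $2$. So the weight is at least $24=\frac12\cdot\frac34\cdot64$; see Figure~\ref{fig:word}.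

\emph{Repetition.} Any word of $C_1$, repeated on all $16$ blocks, is a word of $C_2$ with $\beta=0$. The first slope survives as the constant term $\alpha$, about which later levels will ask nothing.

\emph{Extension by zero.} A word of $C_2$ with $\beta=0$ can be continued by zero outside $F_2$: all cosets of $F_2$ then have second slope $0$, and the zero function is affine with slope $0$ at every later level.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.36]
\foreach \x in {0,3,6,9}{
  \fill[gray!70] (\x,7) rectangle +(2,1);
  \fill[gray!70] (\x+1,3) rectangle +(1,1);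
  \fill[gray!70] (\x,4) rectangle +(1,1);
  \fill[gray!70] (\x+1,0) rectangle +(1,2);
  \foreach \y in {0,3,6,9} \draw (\x,\y) grid +(2,2);
}
\node[left] at (-0.5,10) {slope $0$};
\node[left] at (-0.5,7) {slope $1$};
\node[left] at (-0.5,4) {slope $\omega$};
\node[left] at (-0.5,1) {slope $\omega^2$};
\end{tikzpicture}
\caption{A binary word on $F_2=\mathbb{F}_4\oplus V_1$ with nonzero second slope and the least possible weight $24$; shaded cells carry the value $1$. Each $2\times2$ block is a coset $\mathbb{F}_4+v$, with cells $0,1$ (bottom) and $\omega,\omega^2$ (top), and carries an affine function to $\mathbb{F}_2$. The slope of this function is $\beta(v)$ for a nonzero $\mathbb{F}_4$-linear $\beta:V_1\to\mathbb{F}_4$, and the rows are the fibers of $\beta$. Complementing any set of blocks changes no slope and leaves the three lower rows with weight $24$.}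
\label{fig:word}
\end{figure}

Repetition and extension by zero make the finitely supported points dense. Rigidity must survive infinitely many levels, and this dictates the algebra. Had we allowed all $\mathbb{F}_2$-linear maps $\beta:V_1\to\mathbb{F}_4$, a map of rank one would vanish on half of the blocks; a factor $\frac12$ at every level gives a bound that tends to $0$. With $\mathbb{F}_4$-linear maps every nonzero $\beta$ is onto and the factor is $1-\frac14$. To continue in this way the second slopes must again form a field, and the fields must grow so that the product of the factors $1-1/q$ stays positive. A one-dimensional $V_1$ would return a set of slopes of the same size $4$. In dimension two the $16$ slopes can be identified with $\mathbb{F}_{16}$: take $V_1=\mathbb{F}_{16}$ and write $\beta(v)=T_1(\lambda v)$ with the trace $T_1$ from $\mathbb{F}_{16}$ to $\mathbb{F}_4$.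

\section{The codes $C_n$ and the group $X_\Gamma$}\label{sec:construction}

Let $p$, $\Gamma$, $\Lambda$ be as in Theorem~\ref{thm:main}. Put $q_n=p^{2^n}$ and $K_n=\mathbb{F}_{q_n}$, so that $\mathbb{F}_p=K_0\subset K_1\subset\cdots$ and $q_{n+1}=q_n^2$. Let $V_n$ be the additive group of $K_{n+1}$ and let $T_n(t)=t+t^{q_n}$ be the trace from $K_{n+1}$ to $K_n$. The trace is $K_n$-linear, and it is not identically zero because a polynomial of degree $q_n$ has fewer than $q_{n+1}$ roots. Multiplication by $\lambda\neq0$ is a $K_n$-linear bijection of $K_{n+1}$. Therefore:
\begin{equation}\label{eq:trace}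
\text{for }0\ne\lambda\in K_{n+1},\text{ the map }v\mapsto T_n(\lambda v)\text{ takes each value in }K_n\text{ exactly }|V_n|/q_n\text{ times.}
\end{equation}

Both $\Lambda$ and $\bigoplus_{n\ge0}V_n$ are $\mathbb{F}_p$-vector spaces of countably infinite dimension, so we identify them. Let $F_n=\bigoplus_{i<n}V_i$. Then $F_0=\{0\}$, $F_{n+1}=F_n\oplus V_n$ and $\Lambda=\bigcup_nF_n$. Inside $\Lambda$ we write the group law additively, so $u+v$ is the product $uv$ in $\Gamma$ and $0=e$.

For $z\in\mathbb{F}_p^{F_{n+1}}$ and $v\in V_n$ let $z_v\in\mathbb{F}_p^{F_n}$ be the block $z_v(u)=z(u+v)$. We define subgroups $C_n\le\mathbb{F}_p^{F_n}$ and homomorphisms $\sigma_n:C_n\to K_n$, the \emph{slopes}, by induction. Let $C_0=\mathbb{F}_p^{F_0}=K_0$ and $\sigma_0=\mathrm{id}$. Let $C_{n+1}$ be the set of all $z\in\mathbb{F}_p^{F_{n+1}}$ such that $z_v\in C_n$ for all $v\in V_n$ and, for some $\alpha\in K_n$ and $\lambda\in K_{n+1}$,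
\begin{equation}\label{eq:affine}
\sigma_n(z_v)=\alpha+T_n(\lambda v)\qquad(v\in V_n).
\end{equation}
The pair $(\alpha,\lambda)$ is unique: $\alpha=\sigma_n(z_0)$, and if $\lambda,\lambda'$ both satisfy \eqref{eq:affine} then $T_n((\lambda-\lambda')v)=0$ for all $v$, so $\lambda=\lambda'$ by \eqref{eq:trace}. Put $\sigma_{n+1}(z)=\lambda$. Both sides of \eqref{eq:affine} are additive, the left in $z$ and the right in $(\alpha,\lambda)$, so $C_{n+1}$ is a subgroup and $\sigma_{n+1}$ is a homomorphism. For $p=2$, $C_1$ and $C_2$ are the codes of Section~\ref{sec:small}.

For $f\in F_n$ and $z\in\mathbb{F}_p^{F_n}$ let $(\tau_fz)(u)=z(u+f)$.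

\begin{lemma}\label{lem:codes}
For every $n\ge0$:
\begin{enumerate}
\item[(a)] if $z\in C_n$ and $f\in F_n$, then $\tau_fz\in C_n$ and $\sigma_n(\tau_fz)=\sigma_n(z)$;
\item[(b)] $\sigma_n$ maps $C_n$ onto $K_n$;
\item[(c)] if $z\in C_n$ and $\sigma_n(z)\neq0$, then $\operatorname{wt}(z)\ge c_n|F_n|$, where $c_n=\prod_{i<n}(1-q_i^{-1})\geq\frac18$;
\item[(d)] the map $z\mapsto z_0$ sends $\ker\sigma_{n+1}$ onto $C_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (a)--(c) are proved by induction on $n$. For $n=0$ the only translation is trivial, $\sigma_0$ is the identity, and $c_0|F_0|=1$. Assume the statements for $n$, and let $z\in C_{n+1}$ have parameters $(\alpha,\lambda)$.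

(a) It suffices to treat translations by elements of $F_n$ and of $V_n$. For $f\in F_n$ we have $(\tau_fz)_v=\tau_f(z_v)$, which lies in $C_n$ and has the same slope as $z_v$; so $\tau_fz\in C_{n+1}$ with the same parameters. For $v_0\in V_n$ we have $(\tau_{v_0}z)_v=z_{v+v_0}$, whose slope is $\alpha+T_n(\lambda v_0)+T_n(\lambda v)$; so $\tau_{v_0}z\in C_{n+1}$ with parameters $(\alpha+T_n(\lambda v_0),\lambda)$.

(b) Given $\lambda\in K_{n+1}$, choose for each $v\in V_n$ a word in $C_n$ with slope $T_n(\lambda v)$. The word with these blocks lies in $C_{n+1}$ and has slope $\lambda$.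

(c) If $\lambda\ne0$, then by \eqref{eq:trace} the slope $\alpha+T_n(\lambda v)$ is nonzero for exactly $(1-q_n^{-1})|V_n|$ values of $v$. Each of these blocks has weight at least $c_n|F_n|$, so $\operatorname{wt}(z)\ge(1-q_n^{-1})c_n|V_n||F_n|=c_{n+1}|F_{n+1}|$. For the numerical bound use $\prod_i(1-t_i)\ge1-\sum_it_i$ for $t_i\in[0,1]$ and $\sum_{i\ge0}p^{-2^i}\le\frac12+\frac14+\sum_{j\ge4}2^{-j}=\frac78$.

(d) If $z\in C_{n+1}$ then $z_0\in C_n$ by definition. Given $w\in C_n$, the word with $z_v=w$ for all $v$ satisfies \eqref{eq:affine} with $\alpha=\sigma_n(w)$ and $\lambda=0$.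
\end{proof}

For $x\in\mathbb{F}_p^\Gamma$, $g\in\Gamma$ and $n\ge0$ let $x^{g,n}\in\mathbb{F}_p^{F_n}$ be the pattern $x^{g,n}(u)=x(gu)$ that $x$ shows on the left coset $gF_n$, read from the base point $g$. For $s\in\Gamma$, $f\in F_n$ and $v\in V_n$,
\begin{equation}\label{eq:windows}
(sx)^{g,n}=x^{s^{-1}g,n},\qquad x^{gf,n}=\tau_f\,x^{g,n},\qquad(x^{g,n+1})_v=x^{gv,n}.
\end{equation}
Define
\[
X_\Gamma=\{x\in\mathbb{F}_p^\Gamma:\ x^{g,n}\in C_n\text{ for all }g\in\Gamma\text{ and }n\ge0\}.
\]
Each condition involves finitely many coordinates and defines a subgroup, so $X_\Gamma$ is a closed subgroup. It is shift-invariant by the first identity in \eqref{eq:windows}; this is why left cosets go with the left shift.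

The definition imposes infinitely many conditions, and we have to produce points that satisfy all of them. Here Lemma~\ref{lem:codes}(a) is essential, because the conditions are imposed from every base point of a coset.

\begin{lemma}\label{lem:zero}
Let $g\in\Gamma$ and $n\ge0$.
\begin{enumerate}
\item[(a)] If $x\in\mathbb{F}_p^\Gamma$ vanishes outside $gF_n$ and $x^{g,n}\in\ker\sigma_n$, then $x\in X_\Gamma$.
\item[(b)] For every $w\in C_n$ there is $x\in X_\Gamma$ that vanishes outside $gF_{n+1}$ and has $x^{g,n}=w$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We first show by induction on $m\ge n$ that $x^{h,m}\in\ker\sigma_m$ for all $h\in\Gamma$. Let $m=n$. If $h\notin gF_n$ then $hF_n\cap gF_n=\emptyset$ and $x^{h,n}=0$. If $h=gf$ with $f\in F_n$ then $x^{h,n}=\tau_fx^{g,n}\in\ker\sigma_n$ by Lemma~\ref{lem:codes}(a). If the claim holds for $m$, then the blocks $(x^{h,m+1})_v=x^{hv,m}$ all lie in $\ker\sigma_m$, so $x^{h,m+1}$ satisfies \eqref{eq:affine} with $\alpha=0$ and $\lambda=0$. For the levels $m<n$ go down: if $x^{h,m+1}\in C_{m+1}$, then $x^{h,m}=(x^{h,m+1})_0\in C_m$.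

(b) By Lemma~\ref{lem:codes}(d) there is $z\in\ker\sigma_{n+1}$ with $z_0=w$. Let $x$ vanish outside $gF_{n+1}$ and $x^{g,n+1}=z$. Then $x\in X_\Gamma$ by (a), and $x^{g,n}=z_0=w$.
\end{proof}

The step from $F_n$ to $F_{n+1}$ in (b) cannot be saved: if $\sigma_n(w)\ne0$ and $x$ equals $w$ on $F_n$ and vanishes elsewhere, then $v\mapsto\sigma_n(x^{v,n})$ is nonzero at exactly one point of $V_n$. A function as in \eqref{eq:affine} is nonzero at no point, at every point, or at $q_n^2-q_n\geq2$ points.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Write $\mu$ for the Haar measure of $X_\Gamma$.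

\subsection{Finitely supported points and CPE}

The finitely supported points of $X_\Gamma$ form a subgroup. To prove density, let $x\in X_\Gamma$ and let $E\subset\Gamma$ be finite; we need a finitely supported $y\in X_\Gamma$ with $y|_E=x|_E$. Let $g_1\Lambda,\dots,g_m\Lambda$ be the distinct left cosets of $\Lambda$ that meet $E$. Since $\Lambda=\bigcup_nF_n$, there is $n$ with $E\subset\bigcup_ig_iF_n$. By Lemma~\ref{lem:zero}(b) there are $y_i\in X_\Gamma$ vanishing outside $g_iF_{n+1}$ with $y_i^{g_i,n}=x^{g_i,n}$. The sets $g_iF_{n+1}\subset g_i\Lambda$ are disjoint, so $y=\sum_iy_i$ agrees with $x$ on each $g_iF_n$. This proves (3), and (2) follows from Proposition~\ref{prop:groupcpe}.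

\subsection{Essential freeness}

Let $s\neq e$. The set $\operatorname{Fix}(s)=\{x\in X_\Gamma:sx=x\}$ is the kernel of the continuous homomorphism $\partial:x\mapsto sx-x$. We show that $\partial$ has infinite image. Then $\operatorname{Fix}(s)$ has infinite index and is null, and since $\Gamma$ is countable, (1) follows.

We look for points moved by $s$ among those supplied by Lemma~\ref{lem:zero}(a). The element $s$ may map a coset $gF_n$ to itself and act on it as a translation, so we need a level $n$ at which nonzero translations act nontrivially on $\ker\sigma_n$. Level $1$ does not serve, because $\ker\sigma_1$ consists of the constant functions. Level $2$ does.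

\begin{lemma}\label{lem:faithful}
For every $f\in F_2\setminus\{0\}$ there is $z\in\ker\sigma_2$ with $\tau_fz\ne z$.
\end{lemma}

\begin{proof}
Write $f=f_0+f_1$ with $f_0\in V_0=F_1$ and $f_1\in V_1$. Suppose $f_1\neq0$, and let $z$ be the indicator function of $F_1$ in $F_2$. Its blocks are constant, so they lie in $\ker\sigma_1$, and $z\in\ker\sigma_2$. We have $z(0)=1$ and $(\tau_fz)(0)=z(f)=0$. Suppose $f_1=0$, so $f_0\neq0$. By \eqref{eq:trace} there is $\gamma\in K_1$ with $T_0(\gamma f_0)\neq0$. Let $z(u+v)=T_0(\gamma u)$ for $u\in V_0$, $v\in V_1$. All blocks lie in $C_1$ and have slope $\gamma$, so $z\in\ker\sigma_2$. We have $z(0)=0$ and $(\tau_fz)(0)=T_0(\gamma f_0)\ne0$.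
\end{proof}

For each left coset $B=gF_2$ we find $x_B\in X_\Gamma$ vanishing outside $B$ with $sx_B\ne x_B$. By Lemma~\ref{lem:zero}(a), for each $z\in\ker\sigma_2$ the function $x$ that vanishes outside $B$ and has $x^{g,2}=z$ lies in $X_\Gamma$. The support of $sx$ is $s$ times the support of $x$. If $sB\neq B$, then $sB\cap B=\emptyset$, and any $z\neq0$ gives $sx\ne x$. If $sB=B$, then $s^{-1}g=gf$ with $f\in F_2$, and $f\ne0$ because $s\neq e$. By \eqref{eq:windows}, $(sx)^{g,2}=x^{gf,2}=\tau_fz$, and we choose $z$ by Lemma~\ref{lem:faithful}.

The element $\partial x_B$ is nonzero and vanishes outside $B\cup sB$. If $y=\partial x_B$ and $y(h)\neq0$, then $B=hF_2$ or $B=s^{-1}hF_2$. So each $y$ equals $\partial x_B$ for at most two cosets $B$. There are infinitely many cosets, because $\Gamma$ is infinite and $F_2$ is finite. Hence $\partial$ has infinite image.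

\subsection{Failure of concentration}

By Lemma~\ref{lem:zero}(b) with $g=e$, the restriction $x\mapsto x|_{F_n}$ maps $X_\Gamma$ onto $C_n$, so $x|_{F_n}$ is uniformly distributed on $C_n$ under $\mu$. By Lemma~\ref{lem:codes}(b),(c), $C_n$ splits into the $q_n$ fibers of $\sigma_n$, any two of them at distance at least $\frac18$. A single fiber has measure $1/q_n\to0$, which is too small to keep a variance away from $0$, so we group the fibers. Choose a nonzero $\mathbb{F}_p$-linear map $\ell_n:K_n\to\mathbb{F}_p$ and let
\[
L_n=\{z\in C_n:\ell_n(\sigma_n(z))=0\},\qquad\phi_n(z)=\min_{z'\in L_n}d_{F_n}(z,z')\quad(z\in\mathbb{F}_p^{F_n}).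
\]
Since $\ell_n\circ\sigma_n$ maps $C_n$ onto $\mathbb{F}_p$, the subgroup $L_n$ has index $p$ in $C_n$. The function $\phi_n$ is $1$-Lipschitz by the triangle inequality, and it vanishes on $L_n$. If $z\in C_n\setminus L_n$ and $z'\in L_n$, then $\ell_n(\sigma_n(z-z'))\neq0$, so $\sigma_n(z-z')\ne0$ and $d_{F_n}(z,z')\ge\frac18$ by Lemma~\ref{lem:codes}(c). Thus $U_n=\phi_n(x|_{F_n})$ is $0$ with probability $1/p$ and at least $\frac18$ with probability $1-1/p$. If $U_n'$ is an independent copy of $U_n$, then
\[
\operatorname{Var}U_n=\tfrac12\,\mathbb{E}(U_n-U_n')^2\ge\tfrac12\cdot2\cdot\frac1p\Bigl(1-\frac1p\Bigr)\cdot\frac1{64}=\frac{p-1}{64\,p^2}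
\]
for all $n$, while $|F_n|\to\infty$. By Proposition~\ref{prop:conc}, applied to $\mu$ as a measure on $\mathbb{F}_p^\Gamma$, the action $\Gamma\curvearrowright(X_\Gamma,\mu)$ is not a factor of any Bernoulli shift. A measure conjugacy is a factor map, so the action is not Bernoulli. This proves (4) and completes the proof of Theorem~\ref{thm:main}. \qed

\medskip
For $\Gamma=\Lambda=\bigoplus_{\mathbb{N}}\mathbb{Z}/2$, which is countably infinite and abelian, hence amenable, the group $X_\Gamma$ is nontrivial by (1), and the action is essentially free with CPE but not Bernoulli. This answers the Question in the negative.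

\begin{remark}\label{rem:nonuniform}
The observables that destroy concentration have positive but rapidly decreasing entropy. Let $\Gamma=\Lambda$ and $a_n(x)=\ell_n(\sigma_n(x|_{F_n}))$, so that $H(a_n)=\log p$. By \eqref{eq:windows}, Lemma~\ref{lem:codes}(a) and \eqref{eq:affine}, all values $a_n(sx)$ with $s\in F_{n+1}$ are determined by the parameters $(\alpha,\lambda)\in K_n\times K_{n+1}$ of $x|_{F_{n+1}}$. The subgroups $F_N$ form a F{\o}lner sequence and are unions of cosets of $F_{n+1}$, so $h(a_n)\le\log(q_nq_{n+1})/|F_{n+1}|\le 3\log q_n/q_n^2\to0$. CPE permits this, since it asks for no uniform lower bound.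
\end{remark}

\section{The hypotheses and the groups covered}\label{sec:scope}

Amenability enters only through the definition of entropy, in Lemma~\ref{lem:cpe} and the two propositions that rest on it. The subgroup $\Lambda$ supplies the chain of finite subgroups $F_n$ and the direct sum decompositions $F_{n+1}=F_n\oplus V_n$ with $V_n$ a vector space over $K_n$. These make \eqref{eq:affine} meaningful and give the translation invariance of the slopes in Lemma~\ref{lem:codes}(a). The hypothesis on $\Lambda$ cannot simply be dropped: for $\Gamma=\mathbb{Z}^d$, properties (2) and (4) are incompatible by the theorem of Rudolph and Schmidt recalled in Section~\ref{sec:intro}.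

A group contains an infinite elementary abelian $p$-subgroup for some prime $p$ if and only if it contains an infinite abelian subgroup of finite exponent. One direction holds because an elementary abelian $p$-group has exponent $p$. Conversely, by the Pr\"ufer--Baer theorem an abelian group of finite exponent $k$ is a direct sum of cyclic groups, whose orders divide $k$. If the group is infinite there are infinitely many nonzero summands, so some prime $p$ dividing $k$ divides the orders of infinitely many of them, and their subgroups of order $p$ generate an infinite elementary abelian $p$-group. Theorem~\ref{thm:main} therefore applies to the following groups.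
\begin{itemize}
\item Every countable amenable group containing an infinite locally finite subgroup of finite exponent, because every infinite locally finite group has an infinite abelian subgroup (P.~Hall--Kulatilaka 1964; Kargapolov 1963), and this subgroup again has finite exponent.
\item Finitely generated solvable groups such as the lamplighter groups $(\mathbb{Z}/p)\wr\mathbb{Z}$, which contain $\bigoplus_{\mathbb{Z}}\mathbb{Z}/p$.
\end{itemize}
We do not determine exactly for which amenable groups essentially free CPE and Bernoullicity are equivalent for algebraic actions.

\begin{thebibliography}{1}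
\bibitem{LiLiu} Hanfeng Li and Kairan Liu, \emph{Bernoullicity of lopsided principal algebraic actions}, arXiv:2108.09907 (2021).
\end{thebibliography}
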